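\title{Centerpole sets for colorings of free groups}

\begin{abstract}
A subset $C$ of a group $G$ is $k$-centerpole if every $k$-coloring of $G$ has an infinite monochromatic subset that is symmetric with respect to a point of $C$, and $c_k(G)$ is the least cardinality of such a set. We show that $c_2(F_2)=4$ and that $c_3(F_2)$ is not finite. More precisely, for every free group $F_n$ of rank $2\le n\le\omega$ we have $c_1=1$, $c_2=4$, $c_3=\omega$, and $c_k=\infty$ for $k\ge4$. The results for two colors come from odd closed walks and a lemma on square roots in free groups. The colorings with three and four colors are built from orientations of long words that can be read off near their midpoints. A winding number argument shows that the whole group is $3$-centerpole.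
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group. For $c\in G$ the map
\[
s_c\colon G\to G,\qquad s_c(x)=cx^{-1}c,
\]
is an involution of the set $G$ that fixes $c$. In an abelian group written additively it is the point reflection $x\mapsto 2c-x$. A subset $S\subset G$ is \emph{symmetric with respect to $c$} if $Sc^{-1}=cS^{-1}$, that is, if $s_c(S)=S$.

A \emph{$k$-coloring} of $G$ is any function $\chi\colon G\to k=\{0,1,\dots,k-1\}$. We give $G$ the discrete topology, so that a subset is unbounded exactly when it is infinite. A set $C\subset G$ is \emph{$k$-centerpole} if for every $k$-coloring of $G$ there is an infinite monochromatic set that is symmetric with respect to some point $c\in C$. Let $c_k(G)$ be the least cardinality of a $k$-centerpole subset of $G$; if there is none, put $c_k(G)=\infty$, where $\infty$ is larger than every cardinal. Thus $c_k(G)$ counts how many centers of symmetry are needed before $k$ colors can no longer destroy all the symmetries at once.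

To make ``destroy'' precise, put
\[
B_c(\chi)=\{x\in G:\chi(x)=\chi(s_c(x))\}.
\]
Throughout, ``almost all'' means ``all but finitely many''.

\begin{lemma}\label{lem:reform}
A set $C\subset G$ is not $k$-centerpole if and only if there is a coloring $\chi\colon G\to k$ such that $B_c(\chi)$ is finite for every $c\in C$.
\end{lemma}

\begin{proof}
A monochromatic set $S$ with $s_c(S)=S$ is contained in $B_c(\chi)$. Conversely, if $B_c(\chi)$ is infinite, then $B_c(\chi)\cap\chi^{-1}(i)$ is infinite for some color $i$, and this set is monochromatic and $s_c$-invariant.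
\end{proof}

\begin{lemma}\label{lem:basic}
Supersets and left translates of $k$-centerpole sets are $k$-centerpole. A $k$-centerpole set is $k'$-centerpole for $k'\le k$. If $H\le G$, then $c_k(G)\le c_k(H)$.
\end{lemma}

\begin{proof}
The claim on supersets holds by definition. For translates use $s_{gc}(gx)=g\,s_c(x)$ and the coloring $x\mapsto\chi(gx)$. A $k'$-coloring is a $k$-coloring. A $k$-centerpole subset of $H$ is $k$-centerpole in $G$, because colorings of $G$ restrict to $H$.
\end{proof}

Two examples show what decides the answer for two colors.

\begin{example}\label{ex:Z}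
$c_2(\mathbb Z)=\infty$. Give the positive integers color $1$ and the others color $0$. If $x$ and $2c-x$ have the same color, then $|x|\le 2|c|$. So every $B_c$ is finite.
\end{example}

\begin{example}\label{ex:Z2}
$c_2(\mathbb Z^2)=3$. Two centers do not suffice. After a translation they are $0$ and $c\ne0$. Color a point off the line $\mathbb Rc$ by the side on which it lies, and a point $tc$ on the line according to whether $t>0$. Both $s_0$ and $s_c$ exchange the two sides, and on the line they act as $t\mapsto-t$ and $t\mapsto 2-t$, so $B_0$ and $B_c$ are finite.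

The three centers $0,e_1,e_2$ do suffice. Suppose that $B_0,B_{e_1},B_{e_2}$ are finite. Then far from the origin each of the three reflections changes the color. The translation by $2e_i$ is $s_{e_i}\circ s_0$; it changes the color twice and therefore preserves it. The points $(2M,0)$ and $(-2M,0)$ can be joined by steps $\pm2e_1,\pm2e_2$ that stay far from the origin, so they have the same color, although $s_0$ exchanges them.
\end{example}

The difference is that the far part of $\mathbb Z^2$ is connected and the far part of $\mathbb Z$ is not. Which example does the free group $F_2$ resemble? Its Cayley graph is a tree, whose far part is disconnected, and it contains no copy of $\mathbb Z^2$; one is tempted to guess $c_2(F_2)=\infty$. But $s_c(x)=cx^{-1}c$ modifies $x^{-1}$ at \emph{both} ends, so the relevant graph allows multiplication by letters on the left and on the right, and its far part is connected: to pass from a long word $x$ to a long word $y$, choose a letter $m$ with $xmy$ reduced, append $my$ letter by letter, and then delete $xm$ letter by letter. This suggests that $c_2(F_2)$ is finite, and it is known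 that $c_2(F_2)\le13$. The following problem is posed by Banakh and Chervak \cite{BC}: \emph{what is the value of $c_2(F_2)$, and is $c_3(F_2)$ finite?}

Let $F_n$ be the free group of rank $n$, and let $\omega$ be the first infinite cardinal.

\begin{theorem}\label{thm:main}
We have $c_2(F_2)=4$, and $c_3(F_2)$ is not finite. More precisely, for every $n$ with $2\le n\le\omega$,
\[
c_1(F_n)=1,\qquad c_2(F_n)=4,\qquad c_3(F_n)=\omega,\qquad c_k(F_n)=\infty\ \text{ for all }k\ge4 .
\]
\end{theorem}

From now on $F=F_2=\langle a,b\rangle$. The theorem rests on five statements.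
\begin{itemize}
\item The set $\{1,a,b,ab\}$ is $2$-centerpole (Proposition~\ref{prop:four}). The proof is that of Example~\ref{ex:Z2}, with one-sided multiplications in place of translations.
\item No set of three elements is $2$-centerpole (Proposition~\ref{prop:three}). An odd cycle of symmetries would produce a square root, and Lemma~\ref{lem:root} shows that this root cannot exist.
\item No finite set is $3$-centerpole (Proposition~\ref{prop:finite}).
\item There is a $4$-coloring for which every $B_c$ is finite (Proposition~\ref{prop:fourcolors}). These two colorings are built by one method, developed in Section~\ref{sec:orient}.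
\item The set $F$ itself is $3$-centerpole (Proposition~\ref{prop:all}).
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:main} from these propositions]
For $2\le n\le\omega$ each of $F_2,F_n$ embeds in the other, so $c_k(F_n)=c_k(F)$ by Lemma~\ref{lem:basic}. The empty set is not $1$-centerpole and $\{1\}$ is (take $S=F$), so $c_1(F)=1$. By Lemma~\ref{lem:basic} and Proposition~\ref{prop:three} no set with at most three elements is $2$-centerpole, and with Proposition~\ref{prop:four} this gives $c_2(F)=4$. Since $F$ is countable, Propositions~\ref{prop:finite} and~\ref{prop:all} give $c_3(F)=\omega$. By Proposition~\ref{prop:fourcolors} and Lemma~\ref{lem:reform} no subset of $F$ is $4$-centerpole, hence none is $k$-centerpole for $k\ge4$.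
\end{proof}

\section{Free groups, words and walks}\label{sec:prelim}

We identify elements of $F$ with reduced words in $a^{\pm1},b^{\pm1}$ and write $|x|$ for the length. We use the following standard facts.
\begin{itemize}
\item[(F1)] Subgroups of free groups are free, and a subgroup of index $j$ in a free group of finite rank $n$ has rank $j(n-1)+1$.
\item[(F2)] Free groups are torsion-free, commuting elements lie in a common cyclic subgroup, and $u^2=v^2$ implies $u=v$.
\item[(F3)] Finitely generated free groups are Hopfian, so $n$ generators of a free group of rank $n$ form a basis. Two non-commuting elements form a basis of the subgroup they generate.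
\end{itemize}
The only fixed point of $s_c$ is $c$, because $s_c(x)=x$ means $(cx^{-1})^2=1$.

Let $\sigma_c$ ($c\in F$) be symbols. A \emph{$\sigma$-word} is a finite sequence $w=\sigma_{c_m}\cdots\sigma_{c_1}$, of length $|w|=m$. It acts on $F$ by $w\cdot x=s_{c_m}\circ\dots\circ s_{c_1}(x)$, and its \emph{walk} at $x$ is the sequence $x_0=x$, $x_i=s_{c_i}(x_{i-1})$. Induction on $m$ gives
\begin{equation}\label{eq:action}
w\cdot x=w_-\,x^{(-1)^m}\,w_+,\qquad w_-=c_mc_{m-1}^{-1}c_{m-2}\cdots c_1^{\pm1},\quad w_+=c_1^{\pm1}\cdots c_{m-2}c_{m-1}^{-1}c_m,
\end{equation}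
where $c_i$ has the exponent $(-1)^{m-i}$. The \emph{reversed word} $\overline w=\sigma_{c_1}\cdots\sigma_{c_m}$ acts as the inverse map, and its walk at $w\cdot x$ is the walk of $w$ at $x$ run backwards.

Given a coloring $\chi$, we call $w$ \emph{admissible at $x$} if every step of its walk at $x$ changes the color.

\begin{lemma}\label{lem:admissible}
If $B_c(\chi)$ is finite for every symbol $\sigma_c$ of $w$, then $w$ is admissible at almost all $x\in F$.
\end{lemma}

\begin{proof}
The $i$-th step keeps the color only if $x_{i-1}\in B_{c_i}(\chi)$, and $x\mapsto x_{i-1}$ is a bijection of $F$.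
\end{proof}

\section{Two colors: four centers suffice}\label{sec:four}

To imitate Example~\ref{ex:Z2} we need $\sigma$-words of even length that change the two ends of $x$ independently. The analogue of a translation is $\sigma_c\sigma_1$, which acts by $x\mapsto cxc$. With the centers $1,a,b$ alone, a product of such maps and their inverses has the form $x\mapsto uxu'$, where $u'$ is the word $u$ read backwards, so $u'=1$ forces $u=1$. The fourth center $ab$ removes this obstacle. Put
\[
p=bab^{-1}a^{-1},\qquad q=apa^{-1},\qquad \lambda_p=\sigma_b\sigma_1\sigma_a\sigma_{ab},\qquad \lambda_q=\sigma_a\sigma_1\,\lambda_p\,\sigma_1\sigma_a .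
\]
By \eqref{eq:action},
\[
\lambda_p\cdot x=b\cdot 1\cdot a\,(ab)^{-1}\;x\;(ab)^{-1}a\cdot1\cdot b=px ,
\]
and $\lambda_q$ acts by $x\mapsto a^{-1}xa^{-1}\mapsto pa^{-1}xa^{-1}\mapsto apa^{-1}x=qx$. Let $\lambda_{p^{-1}}=\overline{\lambda_p}$ and $\lambda_{q^{-1}}=\overline{\lambda_q}$. For $d\in\{p^{\pm1},q^{\pm1}\}$ put
\[
\rho_d=\sigma_1\lambda_{d^{-1}}\sigma_1 ,
\]
which acts by $x\mapsto x^{-1}\mapsto d^{-1}x^{-1}\mapsto xd$. In summary: $\lambda_d$ and $\rho_d$ are words of \emph{even} length in $\sigma_1,\sigma_a,\sigma_b,\sigma_{ab}$, they act as left and right multiplication by $d$, and $\lambda_{d^{-1}}=\overline{\lambda_d}$, $\rho_{d^{-1}}=\overline{\rho_d}$.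

The elements $p$ and $q$ do not commute, since the reduced forms $pq=ba^2b^{-1}a^{-2}$ and $qp=abab^{-1}a^{-2}bab^{-1}a^{-1}$ begin with different letters. By (F3) the group $D=\langle p,q\rangle$ is free on $p,q$. We write $|x|_D$ for the length in this basis; only finitely many $x\in D$ have $|x|_D<N$. The second generator $q$ plays the role of the second dimension of $\mathbb Z^2$: inside $\langle p\rangle$ every path from $p^M$ to $p^{-M}$ passes through $1$.

\begin{proposition}\label{prop:four}
The set $\{1,a,b,ab\}$ is $2$-centerpole in $F$.
\end{proposition}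

\begin{proof}
Suppose that $\chi\colon F\to2$ has $B_c(\chi)$ finite for $c\in\{1,a,b,ab\}$. By Lemma~\ref{lem:admissible} there is $M$ such that the nine words $\sigma_1,\lambda_d,\rho_d$ are admissible at every $x\in D$ with $|x|_D\ge M$. With two colors, an admissible walk of even length returns to its initial color. So for such $x$ the elements $dx$ and $xd$ have the color of $x$, while $x^{-1}$ has the other color. Multiply by letters, first on the right and then on the left:
\[
p^M\to p^Mq\to p^Mqp^{-1}\to\dots\to p^Mqp^{-M}\to p^{M-1}qp^{-M}\to\dots\to qp^{-M}\to p^{-M}.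
\]
All these elements have $D$-length at least $M$. Hence $\chi(p^M)=\chi(p^{-M})$, a contradiction. Lemma~\ref{lem:reform} finishes the proof.
\end{proof}

\section{Two colors: three centers do not suffice}\label{sec:three}

\subsection{Odd cycles and square roots}

Let $C=\{1,c,d\}$. We look for a $2$-coloring that is changed by almost every step $x\to s_e(x)$, $e\in C$. The obstructions are closed walks of odd length, since a graph has a proper $2$-coloring if and only if it has no cycle of odd length. If $w=\sigma_{c_m}\cdots\sigma_{c_1}$ has odd length and $w\cdot x=x$, then \eqref{eq:action} gives $x=w_-x^{-1}w_+$, that is $xw_+^{-1}x=w_-$, and so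
\begin{equation}\label{eq:root}
(xw_+^{-1})^2=w_-w_+^{-1}.
\end{equation}
An odd closed walk is therefore a square root, in $F$, of an explicit element of $K=\langle c,d\rangle$.

The smallest case is the triangle $w=\sigma_d\sigma_c\sigma_1$. Here $w_-=dc^{-1}$, $w_+=c^{-1}d$, and the element in question is the commutator $h=dc^{-1}d^{-1}c$. Suppose that $c,d$ do not commute, so that they form a basis of $K$. Then $h$ is not a square in $K$: a cyclically reduced word that is a square consists of two equal halves, and $dc^{-1}\ne d^{-1}c$. The difficulty is that the root $xw_+^{-1}$ is only known to lie in $F$. The next lemma brings it back into $K$.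

\subsection{A lemma on square roots}

Call a subgroup $K\le M$ \emph{$2$-dense} if $f(K)=f(M)$ for every homomorphism $f$ from $M$ to a finite $2$-group.

\begin{lemma}\label{lem:root}
Let $K\le M$ be free groups of the same finite rank, with $K$ $2$-dense in $M$. If $v\in M$ and $v^2\in K$, then $v\in K$.
\end{lemma}

Both hypotheses are needed. For $2$-density take $M=\langle v\rangle$ and $K=\langle v^2\rangle$. For the rank, map $M=F$ onto the symmetric group $S_3$, let $K$ be the preimage of the stabilizer of a point, and let $v$ map to a transposition that moves the point. Then $v^2\in K$ and $v\notin K$. The subgroup $K$ has rank $4$, and it is $2$-dense because the index of $f(K)$ in $f(M)$ divides $3$ and is a power of $2$.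

We recall what the proof uses about graphs. A free group of finite rank is the fundamental group $\pi_1(X,y_0)$ of a finite connected graph $X$, and each element is represented by a unique reduced closed edge path at $y_0$. A closed path is \emph{cyclically reduced} if no edge is followed by its inverse, cyclically. For a group $G$ let $H(G)=G^{\mathrm{ab}}\otimes\mathbb F_2$; its dual space is $\mathrm{Hom}(G,\mathbb F_2)$. For $G=\pi_1(X,y_0)$ the space $H(G)=H_1(X;\mathbb F_2)$ is the cycle space of $X$: the class $[\alpha]$ of a closed path $\alpha$, at any base point, is the set of edges that $\alpha$ traverses an odd number of times. A nonzero homomorphism $\varphi\colon G\to\mathbb F_2$ determines a connected double cover $X_1\to X$ with fundamental group $\ker\varphi$, and a closed path $\alpha$ lifts to closed paths if and only if $\varphi([\alpha])=0$.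

The idea is to unwind the path that represents $v^2$ by passing to double covers, chosen so that $v$ stays in the corresponding subgroup of $M$. When this is no longer possible, the path runs around a single circle, and its square root is visible.

\begin{proof}[Proof of Lemma~\ref{lem:root}]
Let $v\ne1$ and $h=v^2\neq1$. Identify $K$ with the fundamental group of a finite connected graph $X$. The reduced closed path of $h$ has the form $\eta\gamma\eta^{-1}$ with $\gamma$ cyclically reduced. After moving the base point along $\eta$ we have $K=\pi_1(X,y_0)$, and $h$ is represented by the cyclically reduced closed path $\gamma=e_0e_1\cdots e_{\ell-1}$, where $e_i$ goes from $y_i$ to $y_{i+1}$ and indices are read modulo $\ell$. We induct, over all data $(K,M,v,X,\gamma)$ of this kind, on the number of \emph{coincidences}, that is, of pairs $0\le i<j<\ell$ with $y_i=y_j$.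

\emph{Homology.} The restriction map $\mathrm{Hom}(M,\mathbb F_2)\to\mathrm{Hom}(K,\mathbb F_2)$ is injective by $2$-density. It is bijective because the ranks are equal; this is where that hypothesis enters. Hence $H(K)\to H(M)$ is an isomorphism, and we regard $[v]$ as an element of $H(K)=H_1(X;\mathbb F_2)$. Under this isomorphism $[\gamma]=[h]=2[v]=0$.

\emph{Simple subloops.} A \emph{simple subloop} is a path $\alpha=e_i\cdots e_{j-1}$ with $i<j\le i+\ell$, $y_j=y_i$, and $y_i,\dots,y_{j-1}$ distinct. Its edges are distinct as unoriented edges. For $j-i\ge3$ they have different pairs of endpoints, for $j-i=2$ this holds because $\gamma$ is cyclically reduced, and for $j-i=1$ there is one edge. So $\alpha$ is an embedded circle, $[\alpha]\neq0$, and $[\alpha]$ is the edge set of $\alpha$. Starting from any position $i$, the first repetition of a vertex closes a simple subloop, so simple subloops exist. None has $j=i+\ell$, since it would have the class $[\gamma]=0$.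

\emph{Case A: some simple subloop $\alpha=e_i\cdots e_{j-1}$ has $[\alpha]\ne[v]$.} Since $[\alpha]\notin\{0,[v]\}$, the class $[\alpha]$ is not in the $\mathbb F_2$-span of $[v]$, and there is $\varphi\colon M\to\mathbb F_2$ with $\varphi([\alpha])=1$ and $\varphi(v)=0$. Put $M_1=\ker\varphi$ and $K_1=K\cap M_1$. Both have index $2$, in $M$ and in $K$, so they have equal ranks by (F1).

The subgroup $K_1$ is $2$-dense in $M_1$. Let $f\colon M_1\to P$ be a homomorphism to a finite $2$-group, $N=\ker f$, and $g\in M\setminus M_1$. The group $N'=N\cap gNg^{-1}$ is normalized by $M_1$, and also by $g$ because $g^2\in M_1$; so it is normal in $M$. The quotient $M_1/N'$ embeds in $M_1/N\times M_1/gNg^{-1}$, so $M/N'$ is a finite $2$-group, and $K$ maps onto it. Given $u\in M_1$, pick $k\in K\cap uN'$. Then $k\in K_1$ and $f(k)=f(u)$.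

We have $v\in M_1$ and $h\in K_1$. Let $X_1\to X$ be the double cover with fundamental group $K_1$. The lift $\gamma_1$ of $\gamma$ at the base point is closed, cyclically reduced, and represents $h$. Every coincidence of $\gamma_1$ is a coincidence of $\gamma$. The coincidence $y_i=y_j$, where $i\not\equiv j\pmod\ell$, is lost, because $\alpha$ lifts to a path that is not closed. By induction $v\in K_1\subset K$.

\emph{Case B: all simple subloops have the class $[v]$.} Then they all have the same edge set, a circle $Z$. We claim that $\gamma$ stays in $Z$. Otherwise $e_{i-1}\in Z$ and $e_i\notin Z$ for some $i$, and $y_i$ is a vertex of $Z$. Let $j>i$ be minimal with $y_j\in\{y_i,\dots,y_{j-1}\}$, say $y_j=y_{i'}$ with $i\le i'<j$. The simple subloop $e_{i'}\cdots e_{j-1}$ visits every vertex of $Z$, in particular $y_i$. As $y_i,\dots,y_{j-1}$ are distinct, $i'=i$, and so $e_i\in Z$, a contradiction. A cyclically reduced closed path in a circle never turns back, so $\gamma=\zeta^m$ with $\zeta$ going once around $Z$. From $0=[\gamma]=m[\zeta]$ and $[\zeta]\ne0$ we see that $m$ is even. Thus $h=k^2$, where $k\in K$ is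 represented by $\zeta^{m/2}$, and $v=k$ by (F2).
\end{proof}

\subsection{Colorings for three centers}

\begin{proposition}\label{prop:three}
No subset of $F$ with three elements is $2$-centerpole.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:basic} we may translate the set to $C=\{1,c,d\}$. Let $\Gamma$ be the graph on $F$ in which $x\ne y$ are adjacent if $y=s_e(x)$ for some $e\in C$.

\emph{The case where $c,d$ commute.} Then $C\subset\langle z\rangle$ for some $z\ne1$. Both $\langle z\rangle$ and its complement are invariant under $s_e$, $e\in C$. For a word $w$ of odd length in $\sigma_1,\sigma_c,\sigma_d$ we have $w_-=w_+\in\langle z\rangle$, so \eqref{eq:root} and (F2) show that $w\cdot x=x$ forces $x=w_+\in\langle z\rangle$. Hence no $s_e$ has a fixed point in $F\setminus\langle z\rangle$ and $\Gamma$ has no odd cycle there; color this set properly with two colors. On $\langle z\rangle$, where $s_{z^i}(z^n)=z^{2i-n}$, use the coloring of Example~\ref{ex:Z}. All $B_e$, $e\in C$, are finite.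

\emph{The case where $c,d$ do not commute.} Now $K=\langle c,d\rangle$ is free on $c,d$. We show that $\Gamma$ has no odd cycle. Then a proper $2$-coloring of $\Gamma$ has $B_e=\{e\}$ for $e\in C$, and we are done.

Suppose that $x_0,\dots,x_{m-1}$ are distinct, $m\ge3$ is odd, $x_i=s_{c_i}(x_{i-1})$ with $c_i\in C$, and $x_m=x_0=x$. If $c_i=c_{i+1}$, then $x_{i+1}=x_{i-1}$, and if $c_m=c_1$, then $x_{m-1}=x_1$; so cyclically consecutive centers differ. Let $w=\sigma_{c_m}\cdots\sigma_{c_1}$, $h=w_-w_+^{-1}\in K$ and $v=xw_+^{-1}\in F$, so that $v^2=h$ by \eqref{eq:root}. The elements $w_-,w_+$ are products of the same factors in opposite orders, so $h\in[K,K]$.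

\emph{Step 1: $h$ is not a square in $K$.} Let $W=\langle\sigma_1,\sigma_c,\sigma_d\mid\sigma_1^2,\sigma_c^2,\sigma_d^2\rangle$ be the free product of three groups of order $2$. Each of its elements is represented by a unique \emph{reduced} word, one without equal adjacent symbols. Let $W_0$ be the subgroup of elements of even length. Let $t$ be the automorphism of $K$ that inverts $c$ and $d$, so that $K\rtimes\langle t\rangle=\langle c,d,t\mid t^2,\ tct=c^{-1},\ tdt=d^{-1}\rangle$. The assignments
\[
\sigma_1\mapsto t,\ \ \sigma_c\mapsto ct,\ \ \sigma_d\mapsto dt\qquad\text{and}\qquad t\mapsto\sigma_1,\ \ c\mapsto\sigma_c\sigma_1,\ \ d\mapsto\sigma_d\sigma_1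
\]
respect the relations, since $(ct)^2=c\,c^{-1}=1$ and $\sigma_1(\sigma_c\sigma_1)\sigma_1=(\sigma_c\sigma_1)^{-1}$, and likewise for $d$. They are inverse to each other on generators, so they define an isomorphism $\iota\colon W\to K\rtimes\langle t\rangle$. All three generators map into the coset $Kt$, so $\iota(W_0)=K$. Using $tet=e^{-1}$ for $e\in C$ we get
\[
\iota(w)=c_mt\,c_{m-1}t\cdots c_1t=c_mc_{m-1}^{-1}\cdots c_2^{-1}c_1\,t=w_-t,\qquad tw_-t=c_m^{-1}c_{m-1}\cdots c_2c_1^{-1}=w_+^{-1},
\]
and hence $\iota(w^2)=w_-w_+^{-1}=h$. The word $ww$ is reduced of length $2m$, and its first and last symbols $\sigma_{c_m},\sigma_{c_1}$ differ.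

Suppose that $h$ is a square in $K$, so that $u^2=w^2$ with $u\in W_0$. Strip equal first and last symbols from the reduced word $u$ to write $u=\pi u_0\overline\pi$, where $u_0$ is empty, or one symbol, or has different first and last symbols. In the first two cases $u^2=1\ne w^2$. In the third case $\pi u_0u_0\overline\pi$ is reduced and so coincides with $ww$. If $\pi$ were nonempty, its first and last symbols would be equal. So $\pi$ is empty and $|u|=m$ is odd, contrary to $u\in W_0$.

\emph{Step 2: $v\in K$.} The group $M=\langle c,d,v\rangle$ is free of rank at most $3$. If the rank were $3$, then $c,d,v$ would be a basis by (F3), which is incompatible with $v^2\in\langle c,d\rangle$. As $M$ is not abelian, its rank is $2$. In $M^{\mathrm{ab}}\cong\mathbb Z^2$ the class of $v^2=h\in[K,K]$ is $0$, so the class of $v$ is $0$ and $c,d$ generate $M^{\mathrm{ab}}$. Let $f$ map $M$ onto a finite $2$-group $P$. Then $f(K)[P,P]=P$. Every maximal subgroup of $P$ is normal of index $2$ and so contains $[P,P]$; hence $f(K)$ lies in no maximal subgroup, and $f(K)=P$. Thus $K$ is $2$-dense in $M$ and has the same rank, and Lemma~\ref{lem:root}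 gives $v\in K$.

The two steps contradict each other, since $h=v^2$.
\end{proof}

The number of centers is used twice: $C\setminus\{1\}$ is a basis of $K$, which makes $\iota$ injective, and $K$ has rank $2$, which forces $M$ to have the same rank.

\section{Colorings from local orientations}\label{sec:orient}

\subsection{The two-sided metric and the coloring lemma}

Define
\[
d_2(x,y)=\min\{|g|+|g'|:\ y=gxg'\},
\]
the number of left and right multiplications by letters needed to pass from $x$ to $y$. This is a metric on $F$, inversion is an isometry, $\bigl||x|-|y|\bigr|\le d_2(x,y)$, and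
\begin{equation}\label{eq:near}
d_2(s_c(x),x^{-1})\le2|c| .
\end{equation}
So all the symmetries $s_c$ are inversion up to a bounded error, and it suffices to color long words so that $\chi(y)\ne\chi(x)$ whenever $y$ is close to $x^{-1}$.

With two colors this asks for an \emph{orientation}: a function $o$ with values $\pm1$ that is locally constant and satisfies $o(x^{-1})=-o(x)$. Proposition~\ref{prop:four} shows that the set of all long words has no orientation. The next lemma says that if it can be covered by $n$ pieces, each with its own orientation, then $n+1$ colors suffice.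

\begin{lemma}\label{lem:color}
Let $Y\subset F$ with $Y^{-1}=Y$, and let $\approx$ be a reflexive symmetric relation on $Y$ such that $x\approx y$ implies $x^{-1}\approx y^{-1}$. Let $n\ge1$, $Y=V_0\cup\dots\cup V_{n-1}$ with $V_i^{-1}=V_i$, and let $o_i\colon V_i\to\{\pm1\}$ satisfy $o_i(x^{-1})=-o_i(x)$. Suppose that $o_i(u)=o_i(u')$ whenever $u,u'\in V_i$ are joined by a chain of at most $2n-1$ $\approx$-steps in $Y$. Then there is $\chi\colon Y\to\{0,\dots,n\}$ with $\chi(x)\ne\chi(y)$ whenever $y\approx x^{-1}$.
\end{lemma}

\begin{proof}
Induction on $n$. For $n=1$ color by $o_0$: if $y\approx x^{-1}$, then $o_0(y)=o_0(x^{-1})=-o_0(x)$.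

Let $n\ge2$. The new color $n$ will be given to the positive half of the last piece. The negative half must reuse old colors, and to avoid conflicts with $V_0,\dots,V_{n-2}$ we first color a neighborhood of these sets; this costs two steps of chain length. For $i\le n-2$ let $V_i^+$ be the set of $x\in Y$ with $x\approx v$ for some $v\in V_i$, and put $o_i(x)=o_i(v)$. Two choices of $v$ are joined by two steps, so this is well defined, and it extends $o_i$ because $\approx$ is reflexive. From $x^{-1}\approx v^{-1}$ we get $(V_i^+)^{-1}=V_i^+$ and $o_i(x^{-1})=-o_i(x)$. If $u,u'\in V_i^+$ are joined by at most $2n-3$ steps, then their chosen neighbors in $V_i$ are joined by at most $2n-1$ steps, so $o_i(u)=o_i(u')$. By induction $Y'=V_0^+\cup\dots\cup V_{n-2}^+$ has a coloring $\chi'\colon Y'\to\{0,\dots,n-1\}$ as in the lemma.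

Let $U=V_0\cup\dots\cup V_{n-2}\subset Y'$, and note that $Y\setminus U\subset V_{n-1}$. Put
\[
\chi(x)=\begin{cases}
\chi'(x), & x\in U,\\
n, & x\notin U,\ o_{n-1}(x)=+1,\\
\chi'(x), & x\notin U,\ o_{n-1}(x)=-1,\ x\in Y',\\
0, & x\notin U,\ o_{n-1}(x)=-1,\ x\notin Y'.
\end{cases}
\]
Let $y\approx x^{-1}$, which is equivalent to $x\approx y^{-1}$. If $x,y\in U$, then $\chi'(x)\ne\chi'(y)$. If exactly one of them lies in $U$, say $x$, then $x^{-1}\in U$, so $y\in Y'$, and $\chi(y)$ is $n$ or $\chi'(y)$; both differ from $\chi'(x)$. If $x,y\notin U$, then $o_{n-1}(y)=o_{n-1}(x^{-1})=-o_{n-1}(x)$, so exactly one of $x,y$ has color $n$.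
\end{proof}

\subsection{Signed markers}

Let $x=x_1\cdots x_L$ be a reduced word. Its \emph{vertices} are the integers $0,\dots,L$, its \emph{midpoint} is $\mu(x)=L/2$, and $x[i,j]=x_{i+1}\cdots x_j$ is the subword between the vertices $i\le j$. Fix once and for all a function $\operatorname{sgn}\colon F\setminus\{1\}\to\{\pm1\}$ with $\operatorname{sgn}(u^{-1})=-\operatorname{sgn}(u)$; it exists because $u\ne u^{-1}$.

Words that are $d_2$-close share a long middle part, so an orientation should be read near the midpoint. The first attempt, the sign of a subword centered at $\mu(x)$, is antisymmetric but not locally constant: changing an end of $x$ moves the midpoint. We therefore mark some vertices of $x$, by a local rule, and let the markers carry the sign. If the midpoint is near a marker we use the sign of that marker, and if it is far from all markers we use the sign of the word in the gap. Neither sign changes when the midpoint moves a little. A local rule cannot make the markers sparse, because in $x=a^L$ all inner vertices look alike. What can be achieved, and what suffices, is that nearby markers have equal signs.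

Fix $r\ge2$. Enumerate the pairs $\{u,u^{-1}\}$ of reduced words of length $2r$ as $\pi_1,\dots,\pi_\nu$, where $\nu=\nu(r)=2\cdot3^{2r-1}$. For a vertex $n\in[r,L-r]$ the \emph{type} of $n$ is the index $i$ with $x[n-r,n+r]\in\pi_i$, and the \emph{sign} of $n$ is $\operatorname{sgn}x[n-r,n+r]$.

\begin{lemma}\label{lem:sign}
If two vertices at distance at most $r$ have the same type, then they have the same sign.
\end{lemma}

\begin{proof}
Otherwise $x[n'-r,n'+r]=x[n-r,n+r]^{-1}$ with $0\le n'-n\le r$. Comparing letters, $x_\beta=x_\alpha^{-1}$ whenever $\alpha+\beta=n+n'+1$ and $n'-r+1\le\beta\le n'+r$. If $n+n'$ is odd, take $\alpha=\beta=(n+n'+1)/2$: a letter equals its inverse. If $n+n'$ is even, take $\beta=(n+n')/2$ and $\alpha=\beta+1$: the word $x$ is not reduced. These values of $\beta$ are in the range because $n'-n\le r\le 2r-2$.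
\end{proof}

It remains to keep markers of different types apart, and we do this greedily. For $i=1,\dots,\nu$ let $A_i(x)$ be the set of vertices $n\in[ir,L-ir]$ of type $i$ such that no element of $A_1(x)\cup\dots\cup A_{i-1}(x)$ is within distance $r$ of $n$. The \emph{markers} of $x$ are the elements of
\[
E_r(x)=\bigl(A_1(x)\cup\dots\cup A_\nu(x)\bigr)\cap[\nu r,L-\nu r],
\]
taken with their signs. Put $Q(r)=(\nu+1)r$. For example, $E_r(a^L)$ consists of all vertices in $[\nu r,L-\nu r]$.

\begin{lemma}\label{lem:markers}
\begin{itemize}
\item[(E1)] For $n\in[\nu r,L-\nu r]$, whether $n$ is a marker, and its sign, depend only on the word $x[n-\nu r,n+\nu r]$.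
\item[(E2)] The map $n\mapsto L-n$ carries $E_r(x)$ onto $E_r(x^{-1})$ and reverses signs.
\item[(E3)] Markers at distance at most $r$ have the same sign.
\item[(E4)] Every vertex $n\in[Q(r),L-Q(r)]$ is within distance $r$ of a marker.
\item[(E5)] For real $t\in[Q(r)+r+1,\,L-Q(r)-r-1]$, each of $[t-2r-1,t]$ and $[t,t+2r+1]$ contains a marker.
\end{itemize}
\end{lemma}

\begin{proof}
(E1) We show by induction on $i$ that for $n\in[ir,L-ir]$ membership in $A_i(x)$ depends only on $x[n-ir,n+ir]$. The type of $n$ is determined by this word. A vertex $n'$ with $|n'-n|\le r$ lies in $[jr,L-jr]$ for every $j<i$, so its membership in $A_j(x)$ is determined by $x[n'-jr,n'+jr]$, a subword of $x[n-ir,n+ir]$.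

(E2) We have $x^{-1}[L-n-r,L-n+r]=x[n-r,n+r]^{-1}$. So types are preserved, signs are reversed, and by induction $A_i(x)$ is carried onto $A_i(x^{-1})$.

(E3) If the types were different, the marker of larger type would have been excluded. Now apply Lemma~\ref{lem:sign}.

(E4) Let $i$ be the type of $n$. If $n\in A_i(x)$, then $n$ is a marker. Otherwise some $n'\in A_1(x)\cup\dots\cup A_{i-1}(x)$ is within $r$ of $n$, and $n'\in[\nu r,L-\nu r]$.

(E5) Apply (E4) to a vertex in $[t-r-1,t-r]$ and to a vertex in $[t+r,t+r+1]$.
\end{proof}

\begin{lemma}\label{lem:compare}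
Let $d_2(x,y)\le\Delta<|x|$. Then there are factorizations $x=\alpha z\beta$ and $y=\alpha'z\beta'$, reduced as written, with $|\alpha|+|\alpha'|+|\beta|+|\beta'|\le\Delta$. Identify the position $t$ in $x$ with the position $t-|\alpha|+|\alpha'|$ in $y$. Then the midpoints of $x$ and $y$ differ by at most $\Delta/2$, and $E_r(x)$ and $E_r(y)$ agree, with signs, at all vertices at distance at least $Q(r)+\Delta$ from both ends of $x$.
\end{lemma}

\begin{proof}
Let $y=gxg'$ with $|g|+|g'|\le\Delta$. Write $g=\alpha'\alpha^{-1}$, where $\alpha$ is the prefix of $x$ that cancels in $gx$, and $g'=\beta^{-1}\beta'$, where $\beta$ is the suffix of $x$ that cancels in $xg'$. Since $|\alpha|+|\beta|\le\Delta<|x|$, we have $x=\alpha z\beta$ with $z$ nonempty, and $y=\alpha'z\beta'$ is reduced. Measured from the beginning of $z$, the midpoints are at $\frac12(|z|+|\beta|-|\alpha|)$ and $\frac12(|z|+|\beta'|-|\alpha'|)$, which differ by at most $\Delta/2$. If $n$ is at distance at least $Q(r)+\Delta$ from the ends of $x$, then $x[n-\nu r,n+\nu r]$ lies inside $z$, and (E1) applies to both words.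
\end{proof}

We call $z$ the \emph{common part}. Positions in two close words are always compared in this way.

\subsection{Three colors for finitely many centers}

\begin{proposition}\label{prop:finite}
No finite subset of $F$ is $3$-centerpole.
\end{proposition}

\begin{proof}
Let $C$ be finite, and let $\eta\ge1$ be an integer with $\eta\ge2|c|$ for all $c\in C$. Put $r=10\eta$, $Q=Q(r)$, $\Lambda=2Q+20r$ and $Y=\{x:|x|\ge\Lambda\}$, and let $x\approx y$ mean $d_2(x,y)\le\eta$. For $x\in Y$ every point within $5r$ of $\mu(x)$ is at distance at least $Q+5r$ from the ends of $x$. In particular (E5) provides markers within $2r+1$ of $\mu(x)$ on both sides. Let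
\[
V_0=\{x\in Y:\ \operatorname{dist}(\mu(x),E_r(x))\le r/3\},\qquad V_1=Y\setminus V_0 .
\]
For $x\in V_0$ let $o_0(x)$ be the sign of any marker within $r/3$ of $\mu(x)$; two such markers are within $2r/3$ of each other, so (E3) makes this well defined. For $x\in V_1$ let $e<\mu(x)<e'$ be the nearest markers on the two sides and put $o_1(x)=\operatorname{sgn}x[e,e']$. By (E2), $V_i^{-1}=V_i$ and $o_i(x^{-1})=-o_i(x)$.

We check the hypothesis of Lemma~\ref{lem:color} with $n=2$. Let $u,u'$ be joined by at most three steps, so that $d_2(u,u')\le3\eta$. By Lemma~\ref{lem:compare} with $\Delta=3\eta$, the midpoints differ by at most $3\eta/2$, the points within $5r$ of $\mu(u)$ lie in the common part, and the markers of $u$ and $u'$ agree there. If $u,u'\in V_0$, the two markers used are markers of $u$ at distance at most $2r/3+3\eta/2\le r$, so their signs are equal by (E3). If $u,u'\in V_1$, no marker lies in the closed interval between the midpoints, since it would be within $3\eta/2\le r/3$ of them. So both midpoints lie in the same gap $(e,e')$, and $o_1(u)=o_1(u')$.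

Lemma~\ref{lem:color} gives $\chi\colon Y\to3$; extend it arbitrarily to $F$. If $c\in C$ and $|x|\ge\Lambda+\eta$, then $x,s_c(x)\in Y$ and $s_c(x)\approx x^{-1}$ by \eqref{eq:near}, so $x\notin B_c(\chi)$. Thus all $B_c(\chi)$, $c\in C$, are finite, and Lemma~\ref{lem:reform} applies.
\end{proof}

\section{Four colors for all centers}\label{sec:fourcolors}

Finiteness of $C$ was used in the last proof to fix one radius $r$ that is large compared with all $|c|$. To treat all centers at once, the radius must grow with the length of the word. We use radii $r_1\ll r_2\ll\cdots$, with $r_k$ on a \emph{shell} $S_k$ of words whose length lies in a long interval. On each shell we use the sets $V_0,V_1$ as before. Where two shells meet, the orientations defined by $r_{k-1}$ and by $r_k$ are unrelated, so we separate the shells by a \emph{strip} $I_k$. The strip keeps the parts of $V_0$ in the two shells apart, and it must itself be covered. We cover it by a new set $V_2$, placed wherever a part of $V_1$ from either shell touches the strip, and by further parts of $V_1$ in between. The result is the brick pattern of Figure~\ref{fig:bricks}.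

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.9,yscale=0.8]
\foreach \s in {1,3,5,7,9,11} {\fill[gray!30] (\s,0) rectangle (\s+0.6,1.2); \draw (\s,0)--(\s,1.2); \draw (\s+0.6,0)--(\s+0.6,1.2);}
\fill[gray!30] (0,1.2) rectangle (12.4,1.9);
\foreach \s/\t in {0.8/1.8,2.8/3.8,4.2/8.4,8.8/9.8,10.8/11.8} {\filldraw[fill=gray!80] (\s,1.2) rectangle (\t,1.9);}
\fill[gray!30] (4.4,1.9) rectangle (8.2,3.1);
\draw (4.4,1.9)--(4.4,3.1); \draw (8.2,1.9)--(8.2,3.1);
\draw (0,1.2)--(12.4,1.2); \draw (0,1.9)--(12.4,1.9);
\node[left] at (0,0.6) {$S_{k-1}$}; \node[left] at (0,1.55) {$I_k$}; \node[left] at (0,2.5) {$S_k$};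
\node at (2.3,2.5) {$V_0$}; \node at (6.3,2.5) {$V_1$}; \node at (10.3,2.5) {$V_0$};
\node[white] at (6.3,1.55) {$V_2$}; \node at (2.3,1.55) {$V_1$}; \node at (2.3,0.6) {$V_0$}; \node at (3.3,0.6) {$V_1$};
\end{tikzpicture}
\caption{Schematic picture of the cover used for four colors. A point represents a subword of one fixed long word: the horizontal coordinate is the position of its midpoint and the vertical coordinate is its length. The shells $S_{k-1},S_k$ are covered by $V_0$ (white) and $V_1$ (light gray), the strip $I_k$ by $V_1$ and $V_2$ (dark gray). Different bricks of the same shade do not touch, so each brick can carry its own orientation.}\label{fig:bricks}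
\end{figure}

\begin{proposition}\label{prop:fourcolors}
There is a coloring $\chi\colon F\to4$ such that $B_c(\chi)$ is finite for every $c\in F$.
\end{proposition}

\subsection{Shells, strips, tiles and clusters}

Let $b_k=100k$, $r_k=10^{3k+6}$, $E_k=E_{r_k}$ and $Q_k=Q(r_k)$. For $k\ge1$,
\begin{equation}\label{eq:param}
6b_k\le r_{k-1}=r_k/1000,\qquad Q_k\ge100r_k\ge100b_k,\qquad Q_k\ge Q_{k-1}.
\end{equation}
Choose $M_1<M_2<\cdots$ with $M_k\ge1000Q_k$ and $M_{k+1}-M_k\ge100(b_k+b_{k+1})$. The set $Y=\{x:|x|\ge M_1+b_1\}$ is partitioned into the shells and strips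
\[
S_k=\{M_k+b_k\le|x|<M_{k+1}-b_{k+1}\}\ \ (k\ge1),\qquad I_k=\{M_k-b_k\le|x|<M_k+b_k\}\ \ (k\ge2).
\]
The \emph{level} of $x\in Y$ is the number $\operatorname{lev}(x)=k$ with $M_k\le|x|<M_{k+1}$. For $x,y\in Y$ let $x\approx y$ mean $d_2(x,y)\le\min(\operatorname{lev}(x),\operatorname{lev}(y))$. This relation is reflexive, symmetric and invariant under inversion.

Midpoints take values in $\frac12\mathbb Z$. For $x\in F$ let $T_k(x)$ be the set of points of $\frac12\mathbb Z\cap[Q_k,|x|-Q_k]$ at distance greater than $r_k/3$ from $E_k(x)$. These are the positions of the midpoint for which the gap rule is used at radius $r_k$. The points of $T_k(x)$ in one component of $\mathbb R\setminus E_k(x)$ form a \emph{$k$-tile}. A tile is the intersection of $\frac12\mathbb Z$ with an interval, so it consists of consecutive points of $\frac12\mathbb Z$. For $x\in I_k$ let $T(x)=T_{k-1}(x)\cup T_k(x)$. Two points of $T(x)$ are \emph{linked} if their distance is at most $3b_k$, and the \emph{clusters} are the classes of the equivalence relation generated by links. The clusters will be the bricks of $V_2$. For their orientation to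 be read near the midpoint, they must be bounded; this is the reason for the rapid growth of $r_k$.

\begin{lemma}\label{lem:tiles}
Different $k$-tiles are at distance greater than $2r_k/3$, and a $k$-tile has diameter less than $2r_k$. For $x\in I_k$, clusters have diameter at most $3r_k$.
\end{lemma}

\begin{proof}
Different $k$-tiles are separated by a marker, from which both are at distance greater than $r_k/3$. Suppose that $\alpha<\beta$ lie in one $k$-tile and $\beta-\alpha\ge2r_k$. Then $[\alpha,\beta]$ contains no marker, and all markers are at distance greater than $r_k/3$ from $\alpha$ and $\beta$. A vertex nearest to $(\alpha+\beta)/2$ lies in $[\alpha,\beta]\subset[Q_k,|x|-Q_k]$ and is at distance greater than $r_k-\frac12+r_k/3>r_k$ from $E_k(x)$. This contradicts (E4).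

Each tile lies in one cluster. Call two tiles adjacent if a point of one is linked to a point of the other. By \eqref{eq:param}, $3b_k<2r_{k-1}/3<2r_k/3$, so different $(k-1)$-tiles are not adjacent and different $k$-tiles are not adjacent. If a cluster contained two $k$-tiles, a shortest chain of adjacent tiles between them would alternate, so two different $k$-tiles would be adjacent to one $(k-1)$-tile. Their distance would be at most $6b_k+2r_{k-1}\le3r_{k-1}<2r_k/3$, which is impossible. So a cluster is a single $(k-1)$-tile, or one $k$-tile together with the $(k-1)$-tiles adjacent to it. Its diameter is at most $2r_k+2(3b_k+2r_{k-1})\le2r_k+5r_{k-1}\le3r_k$.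
\end{proof}

\begin{lemma}\label{lem:local}
Let $u\in I_k\cup S_k$, and let $u'\in Y$ be joined to $u$ by at most five $\approx$-steps.
\begin{itemize}
\item[(a)] $d_2(u,u')\le5k$. If $u,u'$ both lie in shells, or both in strips, they lie in the same one. If $u\in I_k$ and $u'$ lies in a shell, it is $S_{k-1}$ or $S_k$.
\item[(b)] The midpoints differ by at most $5k$, and all points within $50r_k$ of $\mu(u)$ lie in the common part. For $j\in\{k-1,k\}$, $j\ge1$, the sets $E_j(u),E_j(u')$ agree with signs within $50r_k$ of $\mu(u)$, and $T_j(u),T_j(u')$ agree within $40r_k$ of $\mu(u)$.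
\item[(c)] If $u,u'\in I_k$, a point of $T(u)$ within $10r_k$ of $\mu(u)$ has the same cluster for $u$ and for $u'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $|u|<M_{k+1}-b_{k+1}$ and $5k<b_{k+1}$. By induction along the chain, every element has length less than $M_{k+1}$ and so level at most $k$, and every step has size at most $k$. For two different shells or two different strips, let $u$ be the shorter word, as we may by reversing the chain. Then $|u'|-|u|$ exceeds the width $2b_{k+1}$ of $I_{k+1}$, respectively the width $M_{k+1}-M_k-b_k-b_{k+1}$ of $S_k$, and both exceed $5k$. For $u\in I_k$, the shells $S_{k-1}$ and $S_k$ both have width greater than $5k$, so $u'$ cannot lie beyond them.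

(b) By \eqref{eq:param}, $|u|/2-50r_k\ge(1000Q_k-b_k)/2-Q_k/2\ge400Q_k$. So all points within $50r_k$ of $\mu(u)$ are at distance at least $400Q_k\ge Q_j+5k$ from the ends of $u$, and at least $400Q_k-5k\ge Q_j$ from the ends of $u'$. Lemma~\ref{lem:compare} with $\Delta=5k$ gives the claims on midpoints and markers. For a point of $\frac12\mathbb Z$ within $40r_k$ of $\mu(u)$ the range condition in the definition of $T_j$ holds for both words, and the distance condition involves only markers within $r_j/3$ of the point.

(c) By Lemma~\ref{lem:tiles} both clusters lie within $13r_k$ of $\mu(u)$, where $T(u)$ and $T(u')$ agree. So every chain of links that starts at the point is available for both words.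
\end{proof}

\subsection{The cover}

\begin{proof}[Proof of Proposition~\ref{prop:fourcolors}]
For $x\in I_k\cup S_k$ the midpoint is at distance at least $400Q_k$ from the ends, as computed above. So $\mu(x)\notin T_j(x)$, for $j\le k$, means that a marker of $E_j(x)$ is within $r_j/3$ of $\mu(x)$, and (E5) gives markers of $E_k(x)$ within $2r_k+1$ of $\mu(x)$ on both sides. Define:
\begin{itemize}
\item $V_0$: the words $x\in S_k$ with $\mu(x)\notin T_k(x)$. Let $o_0(x)$ be the sign of any marker of $E_k(x)$ within $r_k/3$ of $\mu(x)$.
\item $V_1$, kind (a): the words $x\in S_k$ with $\mu(x)\in T_k(x)$. Let $o_1(x)=\operatorname{sgn}x[e,e']$, where $e<\mu(x)<e'$ are the nearest markers of $E_k(x)$.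
\item $V_1$, kind (b): the words $x\in I_k$ with $\operatorname{dist}(\mu(x),T(x))>b_k$. Then $\mu(x)\notin T_{k-1}(x)$; let $o_1(x)$ be the sign of any marker of $E_{k-1}(x)$ within $r_{k-1}/3$ of $\mu(x)$.
\item $V_2$: the words $x\in I_k$ with $\operatorname{dist}(\mu(x),T(x))\le b_k$. The points of $T(x)$ within $b_k$ of $\mu(x)$ are pairwise linked; let $\alpha\le\beta$ be the extreme points of their cluster, and put $o_2(x)=\operatorname{sgn}x[\lceil\alpha\rceil-1,\lfloor\beta\rfloor+1]$. This subword is nonempty because $\lceil\alpha\rceil-\lfloor\beta\rfloor\le1$.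
\end{itemize}
The signs of markers are well defined by (E3), and $V_0\cup V_1\cup V_2=Y$. By (E2) the reflection $t\mapsto|x|-t$ fixes the midpoint and carries markers, tiles and clusters of $x$ to those of $x^{-1}$. It carries $[\alpha,\beta]$ to $[|x|-\beta,|x|-\alpha]$, and $\lceil|x|-\beta\rceil-1=|x|-(\lfloor\beta\rfloor+1)$. Hence $V_i^{-1}=V_i$ and $o_i(x^{-1})=-o_i(x)$.

Let $u,u'\in V_i$ be joined by at most five steps. We use Lemma~\ref{lem:local} and the inequality $5k\le r_{k-1}/3\le r_k/3$, which follows from \eqref{eq:param}.

\emph{$i=0$.} Both words lie in one shell $S_k$. The markers used are within $2r_k/3+5k\le r_k$ of each other, so their signs agree by (E3).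

\emph{$i=1$, both of kind (a).} Both lie in one shell $S_k$. A marker between the midpoints would be within $5k\le r_k/3$ of them, so there is none. The gaps coincide, and $o_1(u)=o_1(u')$.

\emph{$i=1$, both of kind (b).} Both lie in one strip $I_k$. The markers of $E_{k-1}$ used are within $2r_{k-1}/3+5k\le r_{k-1}$ of each other, so their signs agree.

\emph{$i=1$, different kinds.} Let $u\in I_k$ be of kind (b) and $u'\in S_j$ of kind (a), so $j\in\{k-1,k\}$ and $\mu(u')\in T_j(u')$. Then $\mu(u')\in T_j(u)\subset T(u)$, so $\operatorname{dist}(\mu(u),T(u))\le5k<b_k$. This contradicts the definition of kind (b), so the case does not occur.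

\emph{$i=2$.} Both lie in one strip $I_k$. A point of $T(u)$ within $b_k$ of $\mu(u)$ and a point of $T(u')$ within $b_k$ of $\mu(u')$ are at distance at most $2b_k+5k\le3b_k$. Both belong to $T(u)$, so they are linked. By Lemma~\ref{lem:local}(c) the two clusters coincide, the subwords coincide, and $o_2(u)=o_2(u')$.

Lemma~\ref{lem:color} with $n=3$ gives $\chi\colon Y\to4$; extend it arbitrarily to $F$. Fix $c\in F$. For almost all $x$ both $x$ and $s_c(x)$ lie in $Y$ and have level at least $2|c|$. Then $s_c(x)\approx x^{-1}$ by \eqref{eq:near}, so $\chi(s_c(x))\ne\chi(x)$.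
\end{proof}

\section{Three colors: the whole group is centerpole}\label{sec:all}

\begin{proposition}\label{prop:all}
The set $F$ is $3$-centerpole in $F$.
\end{proposition}

Throughout this section we assume that $\chi\colon F\to\mathbb Z/3$ has $B_c(\chi)$ finite for \emph{every} $c\in F$, and we derive a contradiction. By Lemma~\ref{lem:admissible} every $\sigma$-word is admissible at almost all points.

\subsection{Winding numbers and the model case}

Place the three colors on a circle. A step that changes the color moves by a third of a turn in one of two directions. If $\chi(x)\ne\chi(y)$, let $\delta(x,y)\in\{\pm1\}$ be defined by $\delta(x,y)\equiv\chi(y)-\chi(x)\pmod3$; then $\delta(y,x)=-\delta(x,y)$. If $w$ is admissible at $x$, let $\Theta(w,x)$ be the sum of $\delta$ over the steps of the walk. Then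
\[
|\Theta(w,x)|\le|w|,\qquad\Theta(w,x)\equiv|w|\pmod2,\qquad\Theta(w,x)\equiv\chi(w\cdot x)-\chi(x)\pmod3 .
\]
For a closed walk of length $4$ the number $\Theta$ is divisible by $6$ and at most $4$ in absolute value. Hence:
\begin{equation}\label{eq:square}
\text{\emph{an admissible closed walk of length $4$ has $\Theta=0$.}}
\end{equation}

The model for the whole argument is a roundabout proof that the complete graph $K_4$ has no proper $3$-coloring. For such a coloring, $\kappa=\delta$ would be odd and antisymmetric, and it would sum to $0$ around every $4$-cycle. The following lemma excludes this.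

\begin{lemma}\label{lem:K4}
There is no function $\kappa$ from ordered pairs of distinct elements of $\{1,2,3,4\}$ to the odd integers such that $\kappa(j,i)=-\kappa(i,j)$ and $\kappa(i,j)+\kappa(j,k)+\kappa(k,l)+\kappa(l,i)=0$ for every ordering $(i,j,k,l)$ of $1,2,3,4$.
\end{lemma}

\begin{proof}
Add the relations for $(1,2,3,4)$, $(1,2,4,3)$ and $(2,3,1,4)$. The terms that involve $4$ cancel in the pairs $\kappa(3,4)+\kappa(4,3)$, $\kappa(4,1)+\kappa(1,4)$, $\kappa(2,4)+\kappa(4,2)$. What remains is $2\bigl(\kappa(1,2)+\kappa(2,3)+\kappa(3,1)\bigr)=0$. But a sum of three odd numbers is odd.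
\end{proof}

We shall take four long elements of the group $D=\langle p,q\rangle$ of Section~\ref{sec:four}, join each to each by a walk of odd length, and let $\kappa$ be the value of $\Theta$. The difficulty is the relation for $4$-cycles. The closed walks involved are long, so \eqref{eq:square} does not apply directly. We first find the ways in which a $\sigma$-word can be changed without changing $\Theta$, and then reduce the relevant word to one of length $4$.

\subsection{A group on which $\Theta$ is defined}

By \eqref{eq:action}, $s_cs_es_c(x)=ce^{-1}c\,x^{-1}\,ce^{-1}c=s_{s_c(e)}(x)$. This is a relation among four symmetries, so \eqref{eq:square} applies to it. Let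
\[
\widehat W=\langle\,\sigma_c\ (c\in F)\ \mid\ \sigma_c^2=1,\ \ \sigma_c\sigma_e\sigma_c=\sigma_{s_c(e)}\ (c,e\in F)\,\rangle .
\]
It acts on $F$ with $\sigma_c$ acting as $s_c$.

\begin{lemma}\label{lem:What}
\begin{itemize}
\item[(a)] If two $\sigma$-words $w,w'$ represent the same element of $\widehat W$, then $\Theta(w,x)=\Theta(w',x)$ for almost all $x$.
\item[(b)] $\Theta(ww',x)=\Theta(w',x)+\Theta(w,w'\cdot x)$ and $\Theta(\overline w,w\cdot x)=-\Theta(w,x)$ wherever the words on the left are admissible.
\item[(c)] $w\sigma_cw^{-1}=\sigma_{w\cdot c}$ in $\widehat W$. In particular, an element that acts trivially on $F$ is central.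
\end{itemize}
\end{lemma}

\begin{proof}
(a) The monoid with the same presentation is a group, because its generators are invertible, so it equals $\widehat W$. Hence $w$ and $w'$ are joined by finitely many moves that insert or delete $\sigma_c\sigma_c$ or exchange $\sigma_c\sigma_e\sigma_c$ and $\sigma_{s_c(e)}$. Consider one move, at a point $x$ where both words are admissible. A factor $\sigma_c\sigma_c$ contributes $\delta(y,y')+\delta(y',y)=0$. The three steps of $\sigma_c\sigma_e\sigma_c$ from $y$ to $y'$ and the step $\sigma_{s_c(e)}$ from $y'$ back to $y$ form an admissible closed walk of length $4$. By \eqref{eq:square} the three steps contribute $\delta(y,y')$, as does the single step.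

(b) Walks are concatenated, respectively reversed.

(c) By induction on the length: if $w=\sigma_ew'$, then $w\sigma_cw^{-1}=\sigma_e\sigma_{w'\cdot c}\sigma_e=\sigma_{w\cdot c}$. If $w$ acts trivially, it commutes with all generators.
\end{proof}

So for $w\in\widehat W$ the function $\Theta(w,\cdot)$ is defined up to finitely many values. Let $\mathcal N$ be the set of $z\in\widehat W$ that act trivially and have $\Theta(z,x)=0$ for almost all $x$. By (b) and (c) it is a central subgroup. Write $\equiv$ for equality modulo $\mathcal N$. Congruent elements have the same action and, by (b), the same $\Theta$ at almost all points.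

Left and right multiplications commute as maps. The next lemma shows that $\Theta$ does not see the order either. It compares a quadratic growth with a linear bound.

\begin{lemma}\label{lem:commute}
If $l,r\in\widehat W$ act as a left and a right multiplication, then $lr\equiv rl$.
\end{lemma}

\begin{proof}
The element $z=lrl^{-1}r^{-1}$ acts trivially, so it is central. From $lr=z\,rl$, moving each of $k$ factors $l$ past each of $k$ factors $r$ gives $l^kr^kl^{-k}r^{-k}=z^{k^2}$. Fix words for $l$ and $r$, of total length $m$, and fix $k>2m$. The left side is represented by a word of length $2km$, and $\Theta(z^{k^2},x)=k^2\Theta(z,x)$ for almost all $x$ because $z$ fixes $x$. So $|\Theta(z,x)|\le 2m/k<1$ for almost all $x$, and $\Theta(z,x)$ is an integer.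
\end{proof}

\subsection{Conjugation by a commutator}

Since $D$ is free on $p,q$, there is a homomorphism $D\to\widehat W$, $g\mapsto\lambda_g$, that sends $p,q$ to the elements represented by the words $\lambda_p,\lambda_q$. Put $\rho_g=\sigma_1\lambda_g^{-1}\sigma_1$, so that $\rho_{gh}=\rho_h\rho_g$. For letters $d\in\{p^{\pm1},q^{\pm1}\}$ these elements are represented by the words $\lambda_d,\rho_d$ of Section~\ref{sec:four}. The elements $\lambda_g,\rho_g$ act by $x\mapsto gx$ and $x\mapsto xg$.

The element $\lambda_\gamma^{-1}\rho_\gamma$ appends $\gamma$ on the right and removes it on the left, so its walk at $\gamma^k$ is closed. For a commutator $\gamma$ we can compute its winding.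

\begin{lemma}\label{lem:commutator}
Let $g,h\in D$ with $\gamma=ghg^{-1}h^{-1}\ne1$, and fix a word for $\lambda_\gamma^{-1}\rho_\gamma$. Then $\Theta(\lambda_\gamma^{-1}\rho_\gamma,\gamma^k)=0$ for all large $k$.
\end{lemma}

\begin{proof}
We have no short expression for $\lambda_h$, but we do have one for $\lambda_h$ times a right multiplication. For $u,c\in F$ let $\tau(u,c)=\sigma_c\sigma_{u^{-1}c}$; by \eqref{eq:action} it acts as $x\mapsto u\,x\,c^{-1}uc$. In a commutator with $\lambda_g$ the right multiplication cancels, by Lemma~\ref{lem:commute}, and this is why $\gamma$ has to be a commutator.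

Lemma~\ref{lem:What}(c) gives
\begin{gather*}
\lambda_g\tau(u,c)\lambda_g^{-1}=\sigma_{gc}\sigma_{gu^{-1}c}=\tau(gug^{-1},gc),\qquad
\rho_g^{-1}\tau(u,c)\rho_g=\sigma_{cg^{-1}}\sigma_{u^{-1}cg^{-1}}=\tau(u,cg^{-1}),\\
\tau(u,c)^2=(\sigma_c\sigma_{u^{-1}c}\sigma_c)\,\sigma_{u^{-1}c}=\sigma_{uc}\sigma_{u^{-1}c}.
\end{gather*}
For $c\in D$ the elements $\tau(h,c)$ and $\lambda_h\rho_{c^{-1}hc}$ have the same action, so they differ by a central factor, which cancels in the commutators below. Let $\tau_0=\tau(h,1)$, $\tau_1=\tau(h,g^{-1})$ and $h'=ghg^{-1}$. By Lemma~\ref{lem:commute},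
\begin{align*}
\tau(h',1)\,\tau_1^{-1}&=\lambda_g\tau_1\lambda_g^{-1}\tau_1^{-1}=\lambda_g\lambda_h\rho_{h'}\lambda_g^{-1}\rho_{h'}^{-1}\lambda_h^{-1}\equiv\lambda_g\lambda_h\lambda_g^{-1}\lambda_h^{-1}=\lambda_\gamma,\\
\tau_0^{-1}\,\tau_1&=\tau_0^{-1}\rho_g^{-1}\tau_0\rho_g=\rho_h^{-1}\lambda_h^{-1}\rho_g^{-1}\lambda_h\rho_h\rho_g\equiv\rho_h^{-1}\rho_g^{-1}\rho_h\rho_g=\rho_\gamma .
\end{align*}
Therefore
\[
\lambda_\gamma^{-1}\rho_\gamma\equiv\rho_\gamma\lambda_\gamma^{-1}\equiv\tau_0^{-1}\,\tau_1^2\,\tau(h',1)^{-1}
=\sigma_{h^{-1}}\sigma_1\cdot\sigma_{hg^{-1}}\sigma_{h^{-1}g^{-1}}\cdot\sigma_{gh^{-1}g^{-1}}\sigma_1=:y .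
\]
Conjugate by $v=\sigma_{h^{-1}}\sigma_1$ and use $\sigma_1\sigma_{h^{-1}}\sigma_1=\sigma_h$:
\[
y=vy'v^{-1},\qquad y'=\sigma_{hg^{-1}}\,\sigma_{h^{-1}g^{-1}}\,\sigma_{gh^{-1}g^{-1}}\,\sigma_h ,
\]
a word of length $4$. The element $y$ acts as $x\mapsto\gamma^{-1}x\gamma$ and fixes $\gamma^k$, so $y'$ fixes $x_k=v^{-1}\cdot\gamma^k$. The powers $\gamma^k$ are distinct, so for large $k$ they avoid all the finite exceptional sets, and
\[
\Theta(\lambda_\gamma^{-1}\rho_\gamma,\gamma^k)=\Theta(y,\gamma^k)=\Theta(\overline v,\gamma^k)+\Theta(y',x_k)+\Theta(v,x_k)=\Theta(y',x_k)=0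
\]
by Lemma~\ref{lem:What}(b) and \eqref{eq:square}.
\end{proof}

The lemma will be applied to elements $g,h$ whose length exceeds a bound that depends on $\chi$. So the centers $h,hg^{-1},\dots$ range over an infinite set, which by Proposition~\ref{prop:finite} cannot be avoided.

\subsection{Sliding windows}

Lemma~\ref{lem:commutator} holds only for large $k$, depending on $g,h$, while we need a statement about walks that start at $g$. The link is a path independence that holds uniformly on the far part of $D$. From now on \emph{letters} are $p^{\pm1},q^{\pm1}$, and elements of $D$ are reduced words in these letters.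

By Lemmas~\ref{lem:admissible} and~\ref{lem:commute} there is $N\ge1$ such that for all $x$ in $V=\{x\in D:|x|_D\ge N\}$ and all letters $d,e$ the words $\sigma_1,\lambda_d,\rho_d,\rho_e\lambda_d,\lambda_d\rho_e$ are admissible at $x$ and $\Theta(\rho_e\lambda_d,x)=\Theta(\lambda_d\rho_e,x)$, that is,
\begin{equation}\label{eq:flat}
\Theta(\lambda_d,x)+\Theta(\rho_e,dx)=\Theta(\rho_e,x)+\Theta(\lambda_d,xe).
\end{equation}
Consider the graph with vertex set $V$ and labeled edges $x\to dx$ (left edges) and $x\to xd$ (right edges), both ends in $V$. Put
\[
\theta(x\to dx)=\Theta(\lambda_d,x),\qquad\theta(x\to xd)=\Theta(\rho_d,x),\qquad\varepsilon(x)=\delta(x,x^{-1}).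
\]
The values of $\theta$ are \emph{even}, because the words have even length, and $\theta$ changes sign when an edge is reversed, because $\lambda_{d^{-1}},\rho_{d^{-1}}$ are the reversed words. Also $\varepsilon(x^{-1})=-\varepsilon(x)=\pm1$. Inversion exchanges left and right edges, and
\begin{equation}\label{eq:invert}
\theta(x^{-1}\to y^{-1})=\theta(x\to y)+\varepsilon(y)-\varepsilon(x)
\end{equation}
for every edge $x\to y$. Indeed, for $y=dx$ the edge $x^{-1}\to x^{-1}d^{-1}$ is given by the word $\rho_{d^{-1}}=\sigma_1\lambda_d\sigma_1$. Its walk goes from $x^{-1}$ to $x$, then by $\lambda_d$ to $y$, and then to $y^{-1}$, contributing $-\varepsilon(x)+\theta(x\to y)+\varepsilon(y)$. For a right edge $x\to y$ apply this to the left edge $x^{-1}\to y^{-1}$; since $\varepsilon$ is antisymmetric, the identity obtained is \eqref{eq:invert} rearranged.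

Let $y=y_1y_2\cdots$ be a finite or infinite reduced word. A \emph{window} is a pair $(i,j)$ of positions with $j-i\ge N$; it stands for $y[i,j]=y_{i+1}\cdots y_j\in V$. Raising $j$ by one is the right edge that appends $y_{j+1}$, and raising $i$ by one is the left edge that deletes $y_{i+1}$. A \emph{monotone path} is a sequence of such moves through windows. If $i\le i'$ and $j\le j'$, there is one from $(i,j)$ to $(i',j')$: raise $j$ first and then $i$.

\begin{lemma}\label{lem:path}
The sum of $\theta$ along a monotone path depends only on its first and last windows.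
\end{lemma}

\begin{proof}
Suppose that the path contains $(i,j)\to(i+1,j)\to(i+1,j+1)$. Apply \eqref{eq:flat} with $x=y[i+1,j]\in V$, $d=y_{i+1}$, $e=y_{j+1}$. Here $dx$, $xe$, $dxe$ are the windows $(i,j)$, $(i+1,j+1)$, $(i,j+1)$, and \eqref{eq:flat} can be rewritten as
\[
\theta(dx\to x)+\theta(x\to xe)=\theta(dx\to dxe)+\theta(dxe\to xe).
\]
So the two moves may be replaced by $(i,j)\to(i,j+1)\to(i+1,j+1)$. Finitely many replacements turn any monotone path into the one that raises $j$ first.
\end{proof}

For $\alpha,\beta\in V$ with $\alpha\beta$ reduced, let $J(\alpha|\beta)$ be the sum of $\theta$ along a monotone path in the word $\alpha\beta$ from the window $\alpha$ to the window $\beta$, for instance $\alpha\to\dots\to\alpha\beta\to\dots\to\beta$. For $A,B\in V$ with different first letters the word $A^{-1}B$ is reduced, and we put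
\[
\kappa(A,B)=\varepsilon(A)+J(A^{-1}|B).
\]
This is the value of $\Theta$ on the odd walk $A\to A^{-1}\to\dots\to A^{-1}B\to\dots\to B$.

\begin{lemma}\label{lem:kappa}
\begin{itemize}
\item[(K1)] $\kappa(A,B)$ is odd.
\item[(K2)] $\kappa(B,A)=-\kappa(A,B)$.
\item[(K3)] If $A_0\in V$ is a prefix of $A$, there is a number $t(A,A_0)$ such that $\kappa(A,B)=\kappa(A_0,B)+t(A,A_0)$ and $\kappa(B,A)=\kappa(B,A_0)-t(A,A_0)$ for all $B\in V$ whose first letter differs from that of $A$.
\item[(K4)] If $g,h\in V$ and $\gamma=ghg^{-1}h^{-1}$ is cyclically reduced as written, then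
\[
\kappa(g^{-1},h)+\kappa(h,g)+\kappa(g,h^{-1})+\kappa(h^{-1},g^{-1})=0 .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(K1) $J$ is even and $\varepsilon=\pm1$.

(K2) Invert the path $A^{-1}\to\dots\to A^{-1}B\to\dots\to B$ edge by edge. This gives the path $A\to\dots\to B^{-1}A\to\dots\to B^{-1}$, which prepends the letters of $B^{-1}$ and then deletes those of $A$ from the right. It is the reverse of the path $B^{-1}\to\dots\to B^{-1}A\to\dots\to A$, so its $\theta$-sum is $-J(B^{-1}|A)$. Summing \eqref{eq:invert} over the edges gives $-J(B^{-1}|A)=J(A^{-1}|B)+\varepsilon(B)-\varepsilon(A^{-1})$, that is, $\kappa(A,B)+\kappa(B,A)=0$.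

(K3) The word $A_0^{-1}$ is a suffix of $A^{-1}$. In $A^{-1}B$ take the monotone path that first deletes letters on the left to pass from $A^{-1}$ to $A_0^{-1}$, and then goes to $B$. If $t'$ is the $\theta$-sum of the first part, then $J(A^{-1}|B)=t'+J(A_0^{-1}|B)$, and $t(A,A_0)=t'+\varepsilon(A)-\varepsilon(A_0)$ does not depend on $B$. The second formula follows from (K2).

(K4) The four terms $\varepsilon(g^{-1}),\varepsilon(h),\varepsilon(g),\varepsilon(h^{-1})$ cancel, and the sum equals
\[
J(g|h)+J(h|g^{-1})+J(g^{-1}|h^{-1})+J(h^{-1}|g).
\]
Let $n=|\gamma|_D$, and consider windows in the infinite reduced word $\gamma\gamma\gamma\cdots$, which has period $n$. Let $\Sigma(i,j)$ be the $\theta$-sum from $(i,j)$ to $(i+n,j+n)$. The four paths above concatenate to a monotone path through the windows $g,h,g^{-1},h^{-1},g$, so the sum is $\Sigma(0,|g|_D)$. For $j'\ge j$ compare the paths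
\[
(0,j)\to(0,j')\to(n,j'+n)\qquad\text{and}\qquad(0,j)\to(n,j+n)\to(n,j'+n).
\]
The first part of the first path and the second part of the second have equal sums by periodicity, so Lemma~\ref{lem:path} gives $\Sigma(0,j)=\Sigma(0,j')$. Take $j'=kn$ and the path $\gamma^k\to\dots\to\gamma^{k+1}\to\dots\to\gamma^k$. If $\gamma=y_1\cdots y_n$, its $\theta$-sum is $\Theta(w,\gamma^k)$ for the word $w=\lambda_{y_n^{-1}}\cdots\lambda_{y_1^{-1}}\,\rho_{y_n}\cdots\rho_{y_1}$, which does not depend on $k$ and represents $\lambda_\gamma^{-1}\rho_\gamma$. For large $k$ this is $0$ by Lemma~\ref{lem:commutator}.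
\end{proof}

\subsection{The contradiction}

\begin{proof}[Proof of Proposition~\ref{prop:all}]
Choose four elements of $V$ with first letters $p,p^{-1},q,q^{-1}$, and let $(x,y,z,w)$ be any ordering of them. We realize the $4$-cycle $x,y,z,w$ by a commutator. Choose letters $m,m'$ such that $g=zmx^{-1}$ and $h=ym'w^{-1}$ are reduced; at most two of the four letters are excluded in each case. Then $g^{-1},h,g,h^{-1}$ have the prefixes $x,y,z,w$. At the four junctions of the cyclic word $ghg^{-1}h^{-1}$ we find $x^{-1}y$, $w^{-1}x$, $z^{-1}w$ and $y^{-1}z$. These are reduced because the first letters differ, so (K4) applies. In the sum in (K4) each of $g^{-1},h,g,h^{-1}$ occurs once as a first and once as a second argument. When it is replaced by its prefix, the two corrections in (K3) cancel. Hence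
\[
\kappa(x,y)+\kappa(y,z)+\kappa(z,w)+\kappa(w,x)=0
\]
for every ordering. Together with (K1) and (K2) this contradicts Lemma~\ref{lem:K4}. So no $3$-coloring has all $B_c(\chi)$ finite, and $F$ is $3$-centerpole by Lemma~\ref{lem:reform}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}
Taras Banakh and Ostap Chervak, \emph{Centerpole sets for colorings of Abelian groups}, arXiv:1003.2588 (2010).

\end{thebibliography}
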